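# Large cliques in graphs with no $K_t$-minor

## 1. The extremal theorem for cliques of order close to $t$

Graphs are finite and simple. A *$k$-clique* is a set of $k$ pairwise adjacent vertices, and $c_k(G)$ is the number of $k$-cliques of $G$. For integers $n\ge 1$, $t\ge 2$, $k\ge 1$ let $\mathrm{cliques}(n,t,k)$ be the maximum of $c_k(G)$ over all $n$-vertex graphs $G$ with no $K_t$-minor.

**Theorem 1.** There is an absolute constant $\lambda\in[\frac13,1)$ such that for all integers $t\ge 3$, $k\ge\lambda t$ and $n\ge t-1$, every $n$-vertex graph $G$ with no $K_t$-minor satisfies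
$$c_k(G)\le\binom{t-2}{k-1}\left(n-\frac{(k-1)(t-1)}{k}\right).$$
If moreover $k\le t-1$, then equality holds if and only if $G$ is a $(t-2)$-tree.

The inequality is a conjecture from David R. Wood, "Cliques in Graphs Excluding a Complete Graph Minor", arXiv:1511.04655 (2015), so the theorem says that the conjecture is true. A *$(t-2)$-tree* is a graph obtained from $K_{t-1}$ by repeatedly adding a vertex whose neighbourhood is a $(t-2)$-clique. It has $\binom{t-1}{k}$ $k$-cliques at the start, and each new vertex creates $\binom{t-2}{k-1}$ more. So a $(t-2)$-tree on $n$ vertices has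
$$B(n):=\binom{t-1}{k}+(n-t+1)\binom{t-2}{k-1}\qquad\qquad(1)$$
$k$-cliques. Since $\binom{t-2}{k-1}\frac{t-1}{k}=\binom{t-1}{k}$ and $n-\frac{(k-1)(t-1)}k=(n-t+1)+\frac{t-1}{k}$, the number $B(n)$ is exactly the right-hand side in Theorem 1. The theorem says that when $k$ is a large enough proportion of $t$, nothing beats the obvious construction, and nothing else equals it.

Two remarks on the range of $k$. If $k\ge t$, both sides are $0$. The $\lambda$ obtained below is $1-\frac1{3C}$ for a constant $C\ge2$. With it, $\lambda t\le k\le t-1$ forces $t\ge 3C$, so the content lies in large $t$.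

The proof goes through a statement about *maximal* cliques, meaning cliques that are contained in no larger clique.

**Theorem 2.** There is an absolute constant $C\ge2$ such that for all $t\ge 3$, $1\le q\le t-2$ and $n\ge t$, every $n$-vertex graph with no $K_t$-minor has at most $C^q(n-t+1)$ maximal cliques of size exactly $t-1-q$.

The constant $\lambda$ cannot be taken too small.

**Proposition 3.** Let $0<\lambda<\frac{\sqrt5-1}2$. There are $q,t_0$ such that for all $t\ge t_0$, with $k=\lceil\lambda t\rceil$, and for all $N\ge1$, the bound of Theorem 1 fails for $n=t-1-q+2qN$. So every $\lambda$ that is valid in Theorem 1 satisfies $\lambda\ge\frac{\sqrt5-1}2\approx0.618$.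

## 2. Models, gluing along cliques, and two families of examples

**Definition (touching, models).** Two vertex sets *touch* if they are disjoint and some edge joins them. A *$K_t$-model* in $G$ consists of $t$ disjoint non-empty connected vertex sets, the *branch sets*, that pairwise touch.

Contracting each branch set to a vertex shows that $G$ has a $K_t$-minor if and only if it has a $K_t$-model. For example, in the 4-cycle $1234$ the sets $\{1\},\{2\},\{3,4\}$ form a $K_3$-model. Every minor below is exhibited as a model.

**Lemma 4 (gluing).** Let $V(G)=V_1\cup V_2$, let $S=V_1\cap V_2$ be a clique, and suppose there is no edge between $V_1\setminus S$ and $V_2\setminus S$. If $G$ has a $K_t$-model, then $G[V_1]$ or $G[V_2]$ has one.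

*Proof.* A branch set inside $V_1\setminus S$ and one inside $V_2\setminus S$ would not touch. So, by symmetry, we may assume that no branch set lies inside $V_2\setminus S$. Then every branch set meets $V_1$. Replace each by its intersection with $V_1$. This is connected: a path in a branch set between two vertices of $V_1$ that leaves $V_1$ leaves and returns through vertices of the clique $S$, so we may shortcut it along an edge of $S$. The new sets still touch. Indeed, take an edge joining two branch sets. If both its ends are in $V_1$, it still serves. Otherwise one end $x$ is in $V_2\setminus S$, and the other end is in $V_2$. The branch set of $x$ is connected and meets $V_1$, so it meets $S$. The other branch set meets $S$ too, either at the other end or by the same argument. Two distinct vertices of $S$ are adjacent. So we have a $K_t$-model in $G[V_1]$. $\square$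

**Lemma 5.** A $(t-2)$-tree on $n\ge t-1$ vertices has no $K_t$-minor and has exactly $B(n)$ $k$-cliques. If it has at least $t$ vertices, it has two non-adjacent vertices of degree $t-2$.

*Proof.* The count was done above. $K_{t-1}$ has too few vertices for a $K_t$-model, and adding a vertex $v$ with clique neighbourhood $Q$ is gluing a copy of $K_{t-1}$ on $Q\cup\{v\}$ along $Q$, so Lemma 4 applies. For the last statement, on $t$ vertices the graph is $K_t$ minus an edge, and the ends of the missing edge form the pair. When $u$ is added with clique neighbourhood $Q$, the two old vertices are not adjacent, so one of them is not in $Q$. Its degree is unchanged, and it is not adjacent to $u$, which has degree $t-2$. $\square$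

For $t=3$ the $(t-2)$-trees are the trees with at least one edge. With $k=2$, $B(n)=n-1$, and the bound is the familiar one for forests, which are the graphs with no $K_3$-minor. For $t=4$ and $k=3$, $B(n)=n-2$.

The second family will show that Theorem 2 has the right shape, and will prove Proposition 3. The *join* of two graphs is their disjoint union together with all edges between them.

**Example (the graph $G_0$).** Let $q\ge1$ and $t>3q$, and let $G_0$ be the join of $K_{t-1-3q}$ with $K_{4q}$ minus a perfect matching. It has $t-1+q$ vertices. Its maximal cliques consist of the $t-1-3q$ vertices of the first part and one vertex from each of the $2q$ non-adjacent pairs. So they have size $t-1-q$, and there are $2^{2q}=4^q$ of them.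

*$G_0$ has no $K_t$-minor.* In a $K_t$-model with $\sigma$ singleton branch sets we would have $\sigma+2(t-\sigma)\le t-1+q$, so $\sigma\ge t+1-q$. But the singletons form a clique, so $\sigma\le t-1-q$, a contradiction.

For $q=1$, $t=4$, this is the 4-cycle: no $K_4$-minor, and four maximal cliques of size $2$.

Here $n-t+1=q$, so Theorem 2 forces $C^q q\ge4^q$ for every $q$. An exponential factor in $q$ is therefore needed, and letting $q\to\infty$ gives $C\ge4$.

## 3. Cliques of size $t-1$ by hand, and what happens at $t-2$

Take the top case $k=t-1$, where $B(n)=n-t+2$. Here the bound holds for every $t\ge3$ and takes only a few lines.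

**Lemma 6.** For $t\ge3$ and $n\ge t-1$, a graph $G$ on $n$ vertices with no $K_t$-minor has at most $n-t+2$ $(t-1)$-cliques.

*Proof.* Induct on $n$. For $n=t-1$ there is at most one. Let $n\ge t$. If some vertex has degree at most $t-2$, it lies in at most one $(t-1)$-clique, and deleting it does the induction step. So let all degrees be at least $t-1$, and suppose there is a $(t-1)$-clique $A$ at all. Each vertex of $A$ has a neighbour outside $A$. If $G-A$ were connected, $V\setminus A$ and the singletons of $A$ would form a $K_t$-model. So $G-A$ is disconnected: $V=X\cup Y$ with $X\cap Y=A$, no edge between the non-empty sets $X\setminus A$ and $Y\setminus A$. Every clique lies in $X$ or $Y$, and $A$ lies in both. By induction the number is at most $(|X|-t+2)+(|Y|-t+2)-1=n+(t-1)-2t+3=n-t+2$. $\square$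

Now try $k=t-2$ in the same way. Low-degree vertices and separating cliques can still be removed, as we shall see. What remains is a graph with all degrees at least $t-1$ and no separating clique. The argument of Lemma 6 shows that this graph has no $(t-1)$-clique, but it says nothing about the number of $(t-2)$-cliques. A $(t-2)$-clique $A$ that does not separate gives only $t-1$ branch sets, one too few. This is where the first approach stops.

There is, however, slack. All the remaining $(t-2)$-cliques are maximal, while the target is $B(n)=(t-1)+(n-t+1)(t-2)$. So it is enough to know that there are at most $C(n-t+1)$ of them for a constant $C$, once $t-2\ge C$. That is Theorem 2 with $q=1$. For smaller $k$ we need all $q$ up to $t-k-1$, and the next section checks that $C^q$ is small enough.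

## 4. Theorem 2 implies Theorem 1

Let $C$ be the constant of Theorem 2, $\varepsilon=\frac1{3C}$ and $\lambda=1-\varepsilon\ge\frac56$. We may assume $k\le t-1$. Put $d=t-k$, so $1\le d\le\varepsilon t$. From $k\ge\frac56t\ge\frac52$ we get $k\ge3$. By Lemma 5, $(t-2)$-trees attain equality. We prove by induction on $n$ that $c_k(G)\le B(n)$ and that equality forces a $(t-2)$-tree.

*Base $n=t-1$.* Then $c_k(G)\le\binom{t-1}k$, with equality only for $K_{t-1}$: since $2\le k\le t-1$, a non-adjacent pair lies in some $k$-set. Now let $n\ge t$.

**Step (a): remove a vertex of small degree.** Suppose some $v$ has degree at most $t-2$. It lies in at most $\binom{t-2}{k-1}$ $k$-cliques, so by induction $c_k(G)\le B(n-1)+\binom{t-2}{k-1}=B(n)$. Equality forces $G-v$ to be a $(t-2)$-tree and $N(v)$ to contain $\binom{t-2}{k-1}$ $(k-1)$-cliques. As $2\le k-1\le t-2$, the latter forces $|N(v)|=t-2$ (a smaller set has strictly fewer $(k-1)$-subsets, since $\binom{t-2}{k-1}-\binom{t-3}{k-1}=\binom{t-3}{k-2}>0$) and no non-adjacent pair in $N(v)$. So $G$ is a $(t-2)$-tree.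

**Step (b): cut along a separating clique.** Suppose all degrees are at least $t-1$ and some clique $S$, possibly empty, has $G-S$ disconnected. Let $s=|S|\le t-1$. Write $V=X\cup Y$ with $X\cap Y=S$, both $X\setminus Y$ and $Y\setminus X$ non-empty, and no edges between them. A vertex of $X\setminus Y$ has all its neighbours in $X$, so $|X|\ge t$. Likewise $|Y|\ge t$. Both are smaller than $n$. Every clique lies in $X$ or in $Y$, so by induction
$$c_k(G)=c_k(G[X])+c_k(G[Y])-\binom sk\le2\binom{t-1}k+(n+s-2t+2)\binom{t-2}{k-1}-\binom sk .$$
This is at most $B(n)$, because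
$$\binom{t-1}k-\binom sk=\sum_{j=s}^{t-2}\binom j{k-1}\le(t-1-s)\binom{t-2}{k-1}.$$
Equality would make $G[X]$ a $(t-2)$-tree on at least $t$ vertices. By Lemma 5 it has two non-adjacent vertices of degree $t-2$. One of them is not in the clique $S$, so it has degree $t-2$ in $G$ as well, a contradiction. So in this case $c_k(G)<B(n)$.

**Step (c): count through maximal cliques.** Suppose all degrees are at least $t-1$ and no clique separates $G$. As in Lemma 6, there is no $(t-1)$-clique $A$: since $n\ge t$, $G-A$ would be non-empty and connected, each vertex of $A$ would have a neighbour outside, and $V\setminus A$ with the singletons of $A$ would form a $K_t$-model. So all cliques have size at most $t-2$, and each $k$-clique lies in a maximal clique of size $t-1-q$ with $1\le q\le d-1$.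

We now compare $\binom{t-1-q}k$ with $\binom{t-2}{k-1}$. We have $\binom{t-2}k=\binom{t-2}{k-1}\frac{t-1-k}{k}=\binom{t-2}{k-1}\frac{d-1}{t-d}$. From $\binom{N-1}k=\binom Nk\frac{N-k}N$,
$$\binom{t-1-q}k=\binom{t-2}k\prod_{N=t-q}^{t-2}\frac{N-k}N,\qquad\frac{N-k}N=1-\frac kN\le1-\frac kt=\frac dt .$$
The product has $q-1$ factors. Put $y=\frac\varepsilon{1-\varepsilon}=\frac1{3C-1}$. Since $d\le\varepsilon t$, we have $\frac dt\le\frac d{t-d}\le y$, hence $\binom{t-1-q}k\le\binom{t-2}{k-1}y^q$. Moreover $Cy=\frac C{3C-1}\le\frac25<\frac12$ as $C\ge2$. By Theorem 2,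
$$c_k(G)\le\sum_{q=1}^{d-1}C^q(n-t+1)\,y^q\binom{t-2}{k-1}<(n-t+1)\binom{t-2}{k-1}<B(n).$$
For $d=1$ the sum is empty and the statement is $0<(n-t+1)\binom{t-2}{k-1}$. This proves Theorem 1, given Theorem 2. $\blacksquare$

The last display shows what is needed from Theorem 2. A bound such as $2^{q^4}(n-t+1)$ would be useless, since $2^{q^4}y^q\to\infty$ for every fixed $y>0$ while $q$ ranges up to about $\varepsilon t$.

## 5. Maximal cliques in a graph with few vertices outside a clique

From now on fix $q\ge1$. The empty set counts as a clique.

**Lemma 7.** If $A,B$ are maximal cliques of a graph, then $B=(B\setminus A)\cup\{a\in A: a\text{ is adjacent to all of }B\setminus A\}$. So, given $A$, the clique $B$ is determined by $B\setminus A$.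

*Proof.* The right side is a clique, and it contains $B$. By maximality it equals $B$. $\square$

In the 4-cycle $1234$ with $A=\{1,2\}$ and $B=\{2,3\}$: $B\setminus A=\{3\}$, and the only vertex of $A$ adjacent to $3$ is $2$.

Suppose we try to prove Theorem 2 by induction on $n$, deleting a vertex $v$ that lies in few maximal cliques of size $r:=t-1-q$. Those containing $v$ are maximal cliques of $G[N[v]]$. If $v$ has degree $D$, fixing one of them and applying Lemma 7 bounds their number by $2^{D+1-r}$. This is good if $D\le r+O(q)$. But a vertex of such low degree need not exist. With $t=3Q+1$, the graph $K_{4Q}$ minus a perfect matching has no $K_t$-minor (it is $G_0$ with $q$ replaced by $Q$), and all its degrees are $4Q-2=(t-2)+(Q-1)$. For $q=1$ the excess over $r=t-2$ is $Q-1$, which is unbounded. That graph has no clique of size larger than $2Q$, so for $q<Q$ it has no clique of size $r$. The lesson is that degrees alone do not suffice and the cliques must be used.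

We proceed in two halves. In this section we show that the bound $C^q$ survives even when the excess is of order $q^{9/2}$ instead of $q$. In the later sections we show that in a minimal counterexample where *all* degrees exceed $r$ by at least about that much, the large cliques can be linked into a $K_t$-model.

**Definition.** For a graph $H$ and $s\ge0$ let $\mu(H,s)$ be the number of maximal cliques of $H$ of size exactly $s$. For an integer $M\ge0$ let $\Gamma(M)$ be the maximum of $\mu(H,s)$ over all $s\ge0$ and all $H$ with $|V(H)|\le s+M$ and no $K_{s+q+1}$-minor.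

Clearly $\Gamma$ is non-decreasing, and $\Gamma(M)\ge1$ (take $H=K_1$, $s=1$). If $\mu(H,s)\ge1$, fix a maximal clique $A$ of size $s$. By Lemma 7 every other is determined by a subset of $V(H)\setminus A$, which has at most $M$ elements. So $\Gamma(M)\le2^M$; in particular the maximum exists.

To improve on $2^M$ we look for a vertex with many non-neighbours, so that branching on it shrinks the graph quickly.

**Lemma 8.** Let $H$ have $s+M$ vertices, contain an $s$-clique $A$, and have no $K_{s+q+1}$-minor, where $M\ge20q$. Then some vertex has more than $M^{4/5}/100$ non-neighbours (other than itself).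

*Proof.* Suppose every vertex has at most $\Delta=M^{4/5}/100$ non-neighbours. Let $R=V(H)\setminus A$, so $|R|=M\ge20$. The plan is to pack small cliques in $R$ that touch everything. Choose uniformly at random $\lfloor M/5\rfloor$ disjoint 5-subsets of $R$, called *groups*. A group is *bad* if it contains a non-adjacent pair, or if all five of its members are non-neighbours of some vertex of $H$ outside the group.

*First reason.* There are at most $M\Delta/2$ non-adjacent pairs in $R$. A given pair lies in a common group with probability $\lfloor M/5\rfloor\frac{20}{M(M-1)}\le\frac4{M-1}$. So the expected number of groups bad for this reason is at most $\frac{2M\Delta}{M-1}\le4\Delta$.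

*Second reason.* For $a\in V(H)$ let $j_a\le\Delta$ be the number of its non-neighbours in $R$. Counting from the side of $R$, $\sum_aj_a\le M\Delta$. So $\sum_a\binom{j_a}5\le\frac1{120}\sum_aj_a\Delta^4\le\frac{M\Delta^5}{120}$. A given 5-set is a group with probability at most
$$\frac{M/5}{\binom M5}=\frac{24}{(M-1)(M-2)(M-3)(M-4)}\le\frac{384}{M^4},$$
since $(M-4)^4\ge(\frac45M)^4\ge\frac1{16}M^4$. So the expected number of groups bad for this reason is at most $\frac{M\Delta^5}{120}\cdot\frac{384}{M^4}=3.2\,\Delta^5/M^3=3.2\cdot10^{-10}M$.

As $4\Delta\le0.04M$, the total expectation is at most $M/20$. So for some choice the number of good groups is at least $\lfloor M/5\rfloor-\frac M{20}\ge\frac M5-\frac45-\frac M{20}\ge\frac M{10}\ge2q\ge q+1$, where the second inequality uses $M\ge16$. Good groups are cliques. No vertex outside a good group is non-adjacent to all of it, so good groups touch each other and every vertex of $A$. With the $s$ singletons of $A$ they give a $K_{s+q+1}$-model, a contradiction. $\square$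

**Lemma 9.** For every constant $c$ there is a constant $C'$, independent of $q$, such that $\Gamma(M)\le C'^q$ whenever $M\le c\,q^{9/2}$.

*Proof.* Put $M_0=20q$ and $c(M)=\lceil M^{4/5}/100\rceil$.

**Step 1: a branching recursion.** We claim $\Gamma(M)\le\Gamma(M-1)+\Gamma(M-c(M))$ for $M\ge M_0$. Let $H,s$ attain $\Gamma(M)$. If $|V(H)|\le s+M-1$, then $\Gamma(M)=\mu(H,s)\le\Gamma(M-1)$. So let $|V(H)|=s+M$. As $\mu(H,s)\ge1$ and $H$ is not empty, $s\ge1$. By Lemma 8 some vertex $w$ has at least $c(M)$ non-neighbours. Maximal cliques of $H$ avoiding $w$ are maximal in $H-w$, so at most $\Gamma(M-1)$ of them have size $s$. If $B\ni w$ is a maximal clique of size $s$, then $B\setminus\{w\}$ is a maximal clique of size $s-1$ in $H[N(w)]$. That graph has at most $s+M-1-c(M)=(s-1)+(M-c(M))$ vertices, and it has no $K_{(s-1)+q+1}$-minor, since adding $\{w\}$ as a branch set would give a $K_{s+q+1}$-model in $H$. So there are at most $\Gamma(M-c(M))$ of these.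

**Step 2: iterate.** Since $(m+1)^{4/5}\le m^{4/5}+1$, we have $c(m+1)\le c(m)+1$, so $m-c(m)$ is non-decreasing. Summing Step 1, for $M>M_0$,
$$\Gamma(M)\le\Gamma(M_0)+\sum_{m=M_0+1}^M\Gamma(m-c(m))\le(M+1)\,\Gamma\bigl(\max\{M_0,M-c(M)\}\bigr).$$
By concavity of the fifth root (tangent line at $M$), $\bigl(M-\frac{M^{4/5}}{100}\bigr)^{1/5}\le M^{1/5}-\frac1{500}$. So each application of the last inequality lowers the fifth root of the argument by at least $\frac1{500}$, unless it reaches $M_0$. At most $500M^{1/5}+1$ applications reach $M_0$, whence
$$\Gamma(M)\le(M+1)^{500M^{1/5}+1}\,\Gamma(M_0)\le(M+1)^{500M^{1/5}+1}\,2^{20q}.$$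

**Step 3: insert the size of $M$.** If $M\le cq^{9/2}$, then $M^{1/5}=O(q^{9/10})$ and $\log_2(M+1)=O(\ln(2q))$, with constants depending only on $c$. So the $\log_2$ of the right side is $O(q^{9/10}\ln(2q))+O(\ln(2q))+20q=O(q)$. For $M\le M_0$, $\Gamma(M)\le2^{20q}$ directly. $\square$

## 6. A minimal counterexample is highly connected

We shall use two published results in addition to Menger's theorem. The first is due to Kostochka (1984) and Thomason (1984).

**(KT)** There is $c_1\ge1$ such that for $p\ge2$ every graph of average degree at least $c_1p\sqrt{\ln p}$ has a $K_p$-minor.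

Let $t\ge3$ with $q\le t-2$, and put
$$r=t-1-q\ge1,\quad b=4(q+1)^2,\quad p=8b^2,\quad F_0=\lceil c_1p\sqrt{\ln p}\,\rceil,$$
$$\kappa=t+F_0=r+q+1+F_0,\qquad K=\max\{\Gamma(F_0+q+2),\,2^{q+1}\}.$$
Here $r$ is the size of the cliques we count, $F_0$ is the degree that forces a $K_p$-minor, and $\kappa$ will be the connectivity. Note $t=r+q+1$.

*The constant $C$.* We have $p=128(q+1)^4\le2048q^4$ and $\ln p\le8+4\ln q\le12q$. So $F_0+q+2=O(q^4\cdot q^{1/2})=O(q^{9/2})$ with an absolute constant. By Lemma 9 there is an absolute $C\ge2$ with $K\le C^q$ for all $q\ge 1$.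

*Small $n$.* If $G$ has no $K_t$-minor and $t\le n\le\kappa+1=r+(F_0+q+2)$, then, since $K_t=K_{r+q+1}$,
$$\mu(G,r)\le\Gamma(F_0+q+2)\le K\le K(n-t+1).\qquad\qquad(2)$$
As $\kappa\ge t-1$, Theorem 2 follows from (2) and the next claim.

**Claim 10.** If $G$ has $n\ge\kappa+1$ vertices and no $K_t$-minor, then $\mu(G,r)\le K(n-\kappa)$.

For $n=\kappa+1$ this is in (2). Suppose Claim 10 fails, and let $G=(V,E)$ be a counterexample with $n$ minimum, so $n\ge\kappa+2$. Let $\mathcal B$ be the set of maximal cliques of $G$ of size $r$. Thus $|\mathcal B|>K(n-\kappa)$. The subtraction of $\kappa$ (rather than $t-1$) is chosen so that the induction rules out separators up to size $\kappa$, as Fact 13 shows.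

**Fact 11.** Every vertex lies in more than $K$ members of $\mathcal B$.

*Proof.* Otherwise delete such a vertex $v$. Members of $\mathcal B$ avoiding $v$ are maximal in $G-v$, which has $n-1\ge\kappa+1$ vertices. By minimality $|\mathcal B|\le K(n-1-\kappa)+K$, a contradiction. $\square$

**Fact 12.** Every vertex has degree at least $\kappa+1$.

*Proof.* If $\deg v\le\kappa$, the members of $\mathcal B$ containing $v$ are maximal cliques of $G[N[v]]$, which has at most $\kappa+1=r+(F_0+q+2)$ vertices. So there are at most $K$ of them, against Fact 11. $\square$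

**Fact 13.** $G-S$ is connected for every $S\subseteq V$ with $|S|\le\kappa$.

*Proof.* Otherwise $V=X\cup Y$ with $X\cap Y=S$, where $X\setminus Y$ and $Y\setminus X$ are non-empty and not joined by edges. By Fact 12, $\kappa+2\le|X|,|Y|<n$. Each member of $\mathcal B$ lies in $X$ or in $Y$ and is maximal there. By minimality $|\mathcal B|\le K(|X|-\kappa)+K(|Y|-\kappa)=K(n+|S|-2\kappa)\le K(n-\kappa)$, a contradiction. $\square$

**Fact 14.** Let $S\subseteq V$, $\ell\ge1$, $|S|+\ell\le\kappa+1$, and let $P,P^*\subseteq V\setminus S$ have size at least $\ell$. Then $G-S$ has $\ell$ disjoint $P$–$P^*$ paths, where a single vertex of $P\cap P^*$ is allowed as a path.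

*Proof.* Otherwise, by Menger's theorem, some $S'\subseteq V\setminus S$ with $|S'|<\ell$ meets all $P$–$P^*$ paths of $G-S$. But $P\setminus S'$ and $P^*\setminus S'$ are non-empty, and $G-S-S'$ is connected by Fact 13, as $|S|+|S'|\le\kappa$. So there is a path avoiding $S'$, a contradiction. $\square$

## 7. Building $K_t$ from three $r$-cliques and disjoint paths

For $r$-cliques put $d(A,B)=|A\setminus B|$. This is half the size of the symmetric difference, so it is a metric.

Let $A,B,D$ be three $r$-cliques. Put $A'=A\setminus(B\cup D)$ and $ab=|(A\cap B)\setminus D|$, and define $B',D',ad,bd$ in the same way. The *core* is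
$$Z=(A\cap B)\cup(A\cap D)\cup(B\cap D),\qquad\text{and } e:=r-|Z| .$$
A vertex of $Z$ lies in at least two of the three cliques, so any two vertices of $Z$ lie in a common one. Hence $Z$ is a clique. Since $|Z|=|A\cap B\cap D|+ab+ad+bd$ and $r=|A|=|A'|+ab+ad+|A\cap B\cap D|$, we get $|A'|=e+bd$. Altogether
$$|A'|=e+bd,\quad|B'|=e+ad,\quad|D'|=e+ab,\quad d(A,D)=|A'|+ab=e+ab+bd,\qquad(3)$$
and symmetrically for the other distances. The number $e$ can be negative. In $K_4$ the triangles $123$, $124$, $134$ have $Z=\{1,2,3,4\}$, $e=-1$, $A'=\emptyset$ and $bd=1$.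

**Lemma 15.** If $e+q+1\ge1$ and there are $e+q+1$ disjoint paths in $G-Z$, each meeting at least two of $A',B',D'$, then $G$ has a $K_t$-model. If $e+q+1\le0$, then $G$ has a $t$-clique.

*Proof.* In the first case take the singletons of $Z$ and the paths as branch sets. There are $(r-e)+(e+q+1)=t$ of them. A vertex of $Z$ lies in two of the three cliques, and each path meets two of them outside $Z$. So a vertex of $Z$ and a path meet a common clique, and so do two paths. They meet it in distinct vertices, hence they touch. In the second case $|Z|=r-e\ge r+q+1=t$, and $Z$ is a clique. $\square$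

As $G$ has no $K_t$-minor, always $e+q+1\ge1$, and $e+q+1$ such paths never exist.

**Lemma 16.** There are no $r$-cliques $A,B,D$ in $G$ with $d(A,D)\ge q+1$ and $ad=|(A\cap D)\setminus B|\ge q+1$.

*Proof.* We find the paths of Lemma 15 by Menger, all starting in $B'$. Let $\ell=e+q+1\ge1$. By (3), $|B'|=e+ad\ge\ell$ and $|A'\cup D'|=(e+bd)+(e+ab)=e+d(A,D)\ge\ell$. Also $|Z|+\ell=t\le\kappa+1$. By Fact 14 there are $\ell$ disjoint $B'$–$(A'\cup D')$ paths in $G-Z$, contradicting Lemma 15. $\square$

**Lemma 17.** If $A,D$ are $r$-cliques with $d(A,D)\ge q+1$, then $d(A,B)\le d(A,D)+q$ for every $r$-clique $B$.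

*Proof.* $A\setminus B\subseteq(A\setminus D)\cup((A\cap D)\setminus B)$, and the last set has at most $q$ elements by Lemma 16. $\square$

## 8. Mader's theorem excludes three far-apart $r$-cliques

We want to show that three $r$-cliques cannot be pairwise far apart. Repeating the proof of Lemma 16 fails at a definite point. When all distances are at least $q+1$, Lemma 16 gives $ad\le q$, so $|B'|=e+ad<e+q+1$, and $B'$ is too small to be the starting set of all the paths. We must use paths between any two of the three classes, and this is the setting of Mader's theorem (1978; see Schrijver, *Combinatorial Optimization*, Thm 73.1).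

**Mader's $\mathcal S$-paths theorem.** Let $\mathcal S$ be a family of disjoint vertex sets of a graph $(V,E)$ with union $T$. An *$\mathcal S$-path* is a path whose ends lie in different members of $\mathcal S$. The maximum number of disjoint $\mathcal S$-paths equals the minimum of
$$|U_0|+\sum_{i\ge1}\Bigl\lfloor\frac{|B_i|}2\Bigr\rfloor$$
over partitions $U_0,\dots,U_m$ of $V$ such that each $\mathcal S$-path disjoint from $U_0$ traverses an edge spanned by some $U_i$, $i\ge1$. Here $B_i$ is the set of vertices of $U_i$ lying in $T$ or having a neighbour in $V\setminus(U_0\cup U_i)$.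

Two small examples show the roles of the terms. Let the classes be three singletons. If they are the leaves of a star with three leaves, one path is the maximum, and the partition with $U_0$ the centre and each leaf its own $U_i$ has value $1+0+0+0=1$. If they are the vertices of a triangle, one path is the maximum, and $U_0=\emptyset$, $U_1=V$ has value $\lfloor\frac32\rfloor=1$.

Three classes of about $e$ vertices each would, ideally, give about $\frac32e$ disjoint paths, which is more than $e+q$. The proof shows that high connectivity makes every relevant $B_i$ large, so that the rounding loses little.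

**Lemma 18.** No three $r$-cliques of $G$ are pairwise at distance at least $7q$.

*Proof.* Suppose $A,B,D$ are. As $7q\ge q+1$, Lemma 16 gives $ab,ad,bd\le q$, so $e\ge7q-2q=5q$ by (3). Let $G''=G-Z$, $V''=V(G'')$, $\mathcal S=\{A',B',D'\}$ and $T=A'\cup B'\cup D'$. Each class has at least $e$ vertices. By Lemma 15 there are at most $e+q$ disjoint $\mathcal S$-paths in $G''$. Mader's theorem applied to $G''$ and $\mathcal S$ gives a partition $U_0,\dots,U_m$ of $V''$ with
$$|U_0|+\sum_{i\ge1}\Bigl\lfloor\frac{|B_i|}2\Bigr\rfloor\le e+q.\qquad\qquad(4)$$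
Let $I_i=U_i\setminus B_i$ for $i\ge 1$. Let $G^*$ be obtained from $G''-U_0$ by deleting all edges spanned by some $U_i$, $i\ge1$. No component of $G^*$ meets two classes: it would contain an $\mathcal S$-path that avoids $U_0$ and traverses no edge spanned by a $U_i$. A vertex of $I_i$ is not in $T$ and has no neighbour in $V''\setminus(U_0\cup U_i)$, so it is isolated in $G^*$.

**Step 1: the part of $G^*$ reachable from $A'$ is small.** Let $L$ be the union of the components of $G^*$ that meet $A'$. Then $A'\setminus U_0\subseteq L$ and $L\cap(B'\cup D')=\emptyset$. Also $L\cap U_i\subseteq B_i$, because vertices of $I_i$ are isolated in $G^*$ and not in $A'$. We show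
$$|L\cup U_0|\le e+q.\qquad\qquad(5)$$

Let $J$ be the set of $i\ge1$ with $|B_i\cap L|>|B_i\setminus L|$. Let $W_i=B_i\setminus L$ for $i\in J$ and $W_i=B_i\cap L$ for $i\notin J$. So $W_i$ is the smaller part of $B_i$, and $|W_i|\le\lfloor|B_i|/2\rfloor$. Put $W=U_0\cup\bigcup_{i\ge1}W_i$. By (4), $|W|\le e+q$. As $|Z|+|W|\le(r-e)+(e+q)=r+q\le\kappa$, the graph $G''-W$ is connected by Fact 13. Its vertex set is the disjoint union of
$$L^+=(L\setminus W)\cup\bigcup_{i\in J}I_i\qquad\text{and}\qquad L^-=V''\setminus(W\cup L^+).$$

*No edge joins $L^+$ and $L^-$.* First let $x\in L\setminus W$, say $x\in U_i$ (and $i\ge1$). Then $x\in B_i\cap L$ and $x\notin W_i$, so $i\in J$. Let $y\in V''\setminus W$ be a neighbour of $x$. If $y\in L$, then $y\in L\setminus W\subseteq L^+$. If $y\notin L$, then $xy\notin E(G^*)$, and $y\notin U_0$, so $xy$ is spanned by $U_i$. Thus $y\in U_i\setminus L=W_i\cup I_i$, hence $y\in I_i\subseteq L^+$. Secondly let $x\in I_i$ with $i\in J$. Its neighbours in $V''$ lie in $U_0\cup U_i=U_0\cup W_i\cup I_i\cup(B_i\cap L)\subseteq W\cup L^+$.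

So $L^+$ or $L^-$ is empty. If $L^-=\emptyset$, then $B'\cup D'\subseteq W$, because $B'\cup D'$ avoids $L$ and, being in $T$, all the $I_i$. Then $2e\le e+q$, contradicting $e\ge5q$. So $L^+=\emptyset$, that is, $L\subseteq W$. Hence $L\cup U_0\subseteq W$, and (5) follows.

**Step 2: if $U_i$ ($i\ge1$) contains a vertex $x\in A'$, then $|B_i|\ge F_0+2$.** Note $x\in L$, and
$$\kappa+1-|Z|=(r+q+1+F_0)+1-(r-e)=e+q+F_0+2.\qquad\qquad(6)$$

* *$I_i=\emptyset$.* A neighbour of $x$ in $G''$ outside $L\cup U_0$ is joined to $x$ by an edge not in $G^*$, so it lies in $U_i\setminus L=B_i\setminus L$. By Fact 12 and (6), $x$ has at least $e+q+F_0+2$ neighbours in $G''$, and by (5) at most $e+q$ are in $L\cup U_0$. So $|B_i\setminus L|\ge F_0+2$.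
* *$I_i\ne\emptyset$ and $V''\ne U_0\cup U_i$.* Then $Z\cup U_0\cup B_i$ separates $I_i$ from $V''\setminus(U_0\cup U_i)$. By Fact 13 it has at least $\kappa+1$ vertices, so by (6) $|B_i|\ge e+q+F_0+2-|U_0|\ge F_0+2$, using $|U_0|\le e+q$ from (4).
* *$I_i\ne\emptyset$ and $V''=U_0\cup U_i$.* Then $T\setminus U_0\subseteq B_i$, so $|B_i|\ge3e-|U_0|$ and
$$|U_0|+\Bigl\lfloor\frac{|B_i|}2\Bigr\rfloor\ge|U_0|+\frac{3e-|U_0|-1}2\ge\frac{3e-1}2>e+q,$$
the last because $e\ge5q\ge2q+3$. This contradicts (4), so this case does not occur.

**Step 3: add up.** Steps 1 and 2 used only that $A'$ is one of three classes, each of size at least $e$. Repeat them, with the same partition, for $B'$ and for $D'$ (redefining $L,J,W$). We get $|B_i|\ge F_0+2\ge6$ for every $i\ge1$ with $U_i\cap T\ne\emptyset$. For such $i$, $\lfloor|B_i|/2\rfloor\ge\frac{|B_i|-1}2\ge\frac{|B_i|}2\cdot\frac56$. These $B_i$ cover $T\setminus U_0$, so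
$$|U_0|+\sum_{i\ge1}\Bigl\lfloor\frac{|B_i|}2\Bigr\rfloor\ge|U_0|+\frac5{12}\bigl(3e-|U_0|\bigr)\ge\frac54e>e+q,$$
since $e\ge5q>4q$. This contradicts (4). $\square$

We now finish Claim 10 by distinguishing whether $\mathcal B$ contains two members at distance at least $b=4(q+1)^2$.

## 9. All members of $\mathcal B$ close together

Suppose all pairwise distances in $\mathcal B$ are less than $b$. Then every vertex outside a fixed clique $A\in\mathcal B$ is adjacent to almost all of $A$. So it is enough to find a large clique minor outside $A$ and to merge its branch sets until they touch nearly all of $A$.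

**Step 1: a $K_p$-model outside $A$.** Fix $A\in\mathcal B$ and let $R=V\setminus A$, which is non-empty. By Fact 11 each $w\in R$ lies in some $D\in\mathcal B$. The non-neighbours of $w$ in $A$ lie in $A\setminus D$, so there are at most $b$ of them. By Fact 12, $G[R]$ has minimum degree at least $\kappa+1-r\ge F_0\ge c_1p\sqrt{\ln p}$. By (KT) it contains a $K_p$-model $D_1,\dots,D_p$.

**Step 2: discard the vertices of $A$ that are often missed.** Pick $w_i\in D_i$ and let $J_i=A\setminus N(w_i)$, so $|J_i|\le b$. For $a\in A$ let $j_a=|\{i:a\in J_i\}|$. Then $\sum_aj_a\le pb$. Let $X=\{a\in A:j_a\ge p/4\}$, so $|X|\le4b$.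

**Step 3: choose the group size.** Let $h=3+3\lceil\log_2b\rceil$. Then $4^h\ge64b^6\ge64b^5=p^2b$. As $b\ge16$, we have $\log_2b\le\frac b4$ and $6\le\frac38b$, so $h\le6+3\log_2b\le\frac98b$. Hence
$$\Bigl\lfloor\frac ph\Bigr\rfloor\ge\Bigl\lfloor\frac{64}9b\Bigr\rfloor\ge5b\ge4b+q+1.$$

**Step 4: merge at random.** Choose uniformly at random $\lfloor p/h\rfloor$ disjoint $h$-subsets of $\{1,\dots,p\}$. For $a\in A\setminus X$, a given one of these subsets lies inside $\{i:a\in J_i\}$ with probability $\binom{j_a}h/\binom ph\le(j_a/p)^h<4^{-h}$, and with probability $0$ if $j_a=0$. At most $pb$ vertices $a$ have $j_a>0$. So the expected number of pairs ($a$, subset) with this property is at most $pb\cdot\frac ph\cdot4^{-h}\le\frac1h<1$. Fix a choice with no such pair. For each chosen subset and each $a\in A\setminus X$, some $i$ in the subset has $a\notin J_i$, that is, $a$ is adjacent to $w_i$. So the union of the $D_i$ over the subset touches $a$.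

These unions are connected and pairwise touch, because the $D_i$ form a $K_p$-model. Together with the singletons of $A\setminus X$ they form a model with at least $(r-4b)+(4b+q+1)=t$ branch sets, a contradiction.

## 10. Two members of $\mathcal B$ far apart

Suppose some two members of $\mathcal B$ are at distance at least $b$. By the triangle inequality each $A\in\mathcal B$ has some $B\in\mathcal B$ with $d(A,B)\ge\frac b2$.

**Step 1: distances are tiny or large.** Let $A,D\in\mathcal B$ with $d(A,D)\ge q+1$, and take $B\in\mathcal B$ with $d(A,B)\ge\frac b2$. Lemma 17 gives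
$$d(A,D)\ge\frac b2-q=2(q+1)^2-q=7q+2(q-1)^2\ge7q.$$
So every distance within $\mathcal B$ is at most $q$ or at least $7q$. As $2q<7q$, "$d\le q$" is an equivalence relation on $\mathcal B$. By Lemma 18 it has at most two classes.

**Step 2: a big class yields $q+1$ extra vertices.** Since $|\mathcal B|>K(n-\kappa)\geq K\ge2^{q+1}$, some class $\mathcal C$ has more than $2^q$ members. Fix $A\in\mathcal C$ and let $R_A=\bigcup_{D\in\mathcal C}(D\setminus A)$. By Lemma 7 each $D\in\mathcal C$ is determined by $D\setminus A\subseteq R_A$. So $2^{|R_A|}>2^q$, and $|R_A|\ge q+1$. Choose $Q\subseteq R_A$ with $|Q|=q+1$. Each $w\in Q$ lies in some $D\in\mathcal C$, so its non-neighbours in $A$ lie in $A\setminus D$, and there are at most $q$ of them.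

**Step 3: set up the linkage.** We need $t=r+q+1$ branch sets. The clique $A$ supplies $r$ of them, and $Q$ should supply the $q+1$ others. A far clique $B$ makes the others touch. Choose $B\in\mathcal B$ with $m:=d(A,B)\ge\frac b2\ge(q+1)^2$, and let $Z=A\cap B$, $X=A\setminus B$, $Y=B\setminus A$, so $|X|=|Y|=m$. At most $q(q+1)$ vertices of $X$ have a non-neighbour in $Q$, and $m-q(q+1)\ge q+1$. So there is $X_1\subseteq X$ with $|X_1|=q+1$, all of whose vertices are adjacent to all of $Q$. Let $X_2=X\setminus X_1$. As $Q\cap A=\emptyset$, $|X_2\cup Q|=m=|Y|$. The sets $X_2\cup Q$ and $Y$ avoid $Z\cup X_1$, and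
$$|Z\cup X_1|+m=(r-m)+(q+1)+m=t\le\kappa+1.$$
By Fact 14 there are $m$ disjoint $(X_2\cup Q)$–$Y$ paths in $G-(Z\cup X_1)$. A vertex of $Q\cap Y$ may be a path by itself.

**Step 4: the model.** These paths and the singletons of $Z\cup X_1$ are $m+(r-m)+(q+1)=t$ disjoint connected sets. They pairwise touch, for the following reasons:

* each path contains a vertex of $Y\subseteq B$, and $Z\subseteq B$, so paths touch each other and the vertices of $Z$ through the clique $B$;
* $Z\cup X_1\subseteq A$ is a clique;
* $x\in X_1$ touches a path that starts in $X_2$ through the clique $A$, and a path that starts in $Q$ because $Q$ is complete to $X_1$.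

So $G$ has a $K_t$-minor, a contradiction. Both cases are impossible, which proves Claim 10, hence Theorem 2, hence Theorem 1. $\blacksquare$

## 11. Below the golden ratio the bound fails

We prove Proposition 3 by gluing copies of the graph $G_0$ of Section 2. Let $0<\lambda<\frac{\sqrt5-1}2$ and $f=(1-\lambda)(1+\lambda)^2$. Expanding,
$$f-1=\lambda-\lambda^2-\lambda^3=\lambda(1-\lambda-\lambda^2)>0,$$
because $\frac{\sqrt5-1}2$ is the positive root of $1-x-x^2$. So $f>1$, and we can fix $q$ with $f^q\ge2q\lambda+3$. Let $t>3q$ and $k=\lceil\lambda t\rceil$. Recall that $G_0$, the join of $K_{t-1-3q}$ with $K_{4q}$ minus a perfect matching, has $t-1+q$ vertices and no $K_t$-minor.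

**Step 1: count the $k$-cliques of $G_0$.** A clique using $j$ vertices of the second part chooses $j$ of the $2q$ pairs and one vertex from each. So
$$\frac{c_k(G_0)}{\binom{t-1}k}=\sum_{j=0}^{2q}\binom{2q}j2^j\,\frac{\binom{t-1-3q}{k-j}}{\binom{t-1}k}.$$
The last ratio is the proportion of $k$-subsets of a $(t-1)$-set that contain $j$ specified elements and avoid $3q-j$ other specified elements. It equals
$$\frac{k(k-1)\cdots(k-j+1)\,\cdot\,(t-1-k)(t-2-k)\cdots(t-k-3q+j)}{(t-1)(t-2)\cdots(t-3q)},$$
with $3q$ factors above and below, and tends to $\lambda^j(1-\lambda)^{3q-j}$ as $t\to\infty$. By the binomial theorem the sum tends to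
$$(1-\lambda)^{3q}\Bigl(1+\frac{2\lambda}{1-\lambda}\Bigr)^{2q}=(1-\lambda)^q(1+\lambda)^{2q}=f^q .$$
In the same way $\binom{t-1-q}k/\binom{t-1}k\to(1-\lambda)^q\le1$.

**Step 2: what one glued copy contributes.** Let $S$ be a $(t-1-q)$-clique of $G_0$. The quantity $\bigl(c_k(G_0)-\binom{t-1-q}k\bigr)/\binom{t-1}k$ has limit at least $f^q-1\ge2q\lambda+2$, while $1+\frac{2qk}{t-1}\to1+2q\lambda$. So there is $t_0$ such that for all $t\ge t_0$ we have $k\le t-1$ and
$$c_k(G_0)-\binom{t-1-q}k>\Bigl(1+\frac{2qk}{t-1}\Bigr)\binom{t-1}k .$$

**Step 3: glue.** Glue $N\ge1$ copies of $G_0$ along $S$. By Lemma 4, applied $N-1$ times, the result has no $K_t$-minor. Each copy adds $(t-1+q)-(t-1-q)=2q$ vertices to $S$, so $n=t-1-q+2qN\ge t-1$. Counting in each copy only the $k$-cliques not inside $S$, and using $\binom{t-2}{k-1}=\frac k{t-1}\binom{t-1}k$, the number of $k$-cliques exceeds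
$$N\Bigl(1+\frac{2qk}{t-1}\Bigr)\binom{t-1}k\ge\binom{t-1}k+2qN\binom{t-2}{k-1}>\binom{t-1}k+(n-t+1)\binom{t-2}{k-1}=B(n),$$
because $n-t+1=2qN-q$. So the bound of Theorem 1 fails for this $n$. As $k=\lceil\lambda t\rceil\ge\lambda t$, no $\lambda<\frac{\sqrt5-1}2$ is valid in Theorem 1. $\blacksquare$

Together with Theorem 1, the infimum $\lambda^*$ of the admissible values of $\lambda$ satisfies $\frac{\sqrt5-1}2\le\lambda^*<1$. The arguments above do not determine $\lambda^*$.
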